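# The Nash blow-up of a covexillary Schubert variety as a fiber product

## The theorem and its plain meaning

The ground field is $\mathbb C$ throughout.

**Theorem 1.** Let $w\in S_n$ be a covexillary permutation, let $P$ be the largest standard parabolic subgroup of $GL_n$ such that $w$ is a maximal coset representative for $wW_P$, and let
$$Z_w\longrightarrow X_w^P\longleftarrow Z'_w$$
be the Cortez–Zelevinsky resolution and the dual Cortez–Zelevinsky resolution of the Schubert variety $X_w^P\subseteq G/P$. Then the fiber product $N:=Z_w\times_{X_w^P}Z'_w$ is a reduced irreducible scheme, and it is isomorphic over $X_w^P$ to the Nash blow-up of $X_w^P$.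

A point of $X_w^P$ is a partial flag $V_\bullet$ whose members meet certain fixed coordinate spaces $E_p$ in at least a prescribed dimension. A point of $Z_w$ remembers, in addition, a flag of subspaces sitting inside the intersections $E_{p_i}\cap V_{q_i}$. A point of $Z'_w$ remembers a flag of subspaces containing the sums $E_{p_i}+V_{q_i}$. The Nash blow-up remembers a limit of tangent spaces of $X_w^P$ at nearby smooth points. The theorem says that remembering a limiting tangent space is the same, scheme-theoretically, as remembering the two auxiliary flags, chosen independently of each other.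

The problem comes from Edward Richmond, William Slofstra, Alexander Woo, "The Nash blow-up of a cominuscule Schubert variety", arXiv:1808.05918 (2018). The case where all $q_i$ are equal, so that $X_w^P$ lies in a Grassmannian, is known; the proof below does not use it.

## Coessential boxes, Schubert varieties and the two resolutions

Let $G=GL_n(\mathbb C)$, let $B$ be the upper triangular Borel subgroup, and let $E_p=\mathrm{span}(e_1,\dots,e_p)$. We identify $S_n$ with the permutation matrices.

**Definition (rank numbers, coessential set).** For $w\in S_n$ put $r_w(p,q)=\#\{i\le q: w(i)\le p\}$ and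
$$\mathrm{Coess}(w)=\{(p,q): w(q)\le p<w(q+1),\ w^{-1}(p)\le q<w^{-1}(p+1)\}.$$

**Definition (covexillary).** The permutation $w$ is covexillary if for all $(p,q),(p',q')\in\mathrm{Coess}(w)$ with $p<p'$ we have $q\le q'$. Then we can list the coessential boxes as
$$\mathrm{Coess}(w)=\{(p_i,q_i):1\le i\le m\},\qquad p_1\le\dots\le p_m,\quad q_1\le\dots\le q_m,$$
and we put $r_i=r_w(p_i,q_i)$.

**Example 1.** Take $w=4231$. The only ascent is at position $q=2$, where $w(2)=2<3=w(3)$. So $p=2$, and indeed $w^{-1}(2)=2\le 2<3=w^{-1}(3)$. Hence $\mathrm{Coess}(w)=\{(2,2)\}$ and $r_1=1$.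

**Example 2.** Take $w=52341$. The ascents are at $q=2$ and $q=3$. They give $\mathrm{Coess}(w)=\{(2,2),(3,3)\}$, with $r_1=\#\{i\le2:w(i)\le2\}=1$ and $r_2=\#\{i\le3: w(i)\le3\}=2$. So $w$ is covexillary with $m=2$.

**Example 3.** Take $w=3412$. The ascents are at $q=1$, which gives the box $(3,1)$, and at $q=3$, which gives the box $(1,3)$. Here $p=1<3=p'$ but $q=3>1=q'$, so $w$ is not covexillary.

The parabolic $P$ is generated by $B$ and the simple reflections $s_j$ with $w(j)>w(j+1)$. These are exactly the $j$ that are not among the $q_i$. Indeed, a coessential $(p,q)$ forces $w(q)<w(q+1)$. Conversely, suppose $w(j)<w(j+1)$, and run through the values $w(j),w(j)+1,\dots,w(j+1)$. The first one sits in position $j$ and the last one in position $j+1$, so for some $p$ in this range the value $p$ is in a position $\le j$ and $p+1$ is in a position $>j$. Then $(p,j)$ is coessential. Thus $M:=G/P$ is the variety $\mathrm{Fl}(q_1,\dots,q_m)$ of partial flags with $\dim V_{q_i}=q_i$, where only the distinct values among the $q_i$ are used. We recall the standard description of the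 Schubert variety by rank conditions, which we take as given:
$$X:=X_w^P=\overline{BwP/P}=\{V_\bullet\in M:\dim(E_{p_i}\cap V_{q_i})\ge r_i\text{ for all }i\},$$
a closed irreducible subvariety of $M$. If $m=0$, all the spaces in question are points, and there is nothing to prove. From now on $m\ge1$.

We write $V_i=V_{q_i}$ (so $V_i=V_{i+1}$ when $q_i=q_{i+1}$), and
$$A_i=E_{p_i},\qquad s_i=p_i+q_i-r_i,\qquad K_i=A_i\cap V_i,\qquad S_i=A_i+V_i .$$
Clearly $r_i\le p_i,q_i\le s_i$. Moreover $\dim K_i\ge r_i$ if and only if $\dim S_i\le s_i$. The two resolutions are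
$$Z_w=\{(F_\bullet,V_\bullet)\in\mathrm{Fl}(r_1,\dots,r_m)\times M: F_i\subseteq A_i\cap V_i\ \forall i\},$$
$$Z'_w=\{(F'_\bullet,V_\bullet)\in\mathrm{Fl}(s_1,\dots,s_m)\times M: F'_i\supseteq A_i+V_i\ \forall i\},$$
where $\dim F_i=r_i$ and $\dim F'_i=s_i$, both mapped to $X$ by $V_\bullet$.

Conventions for the ends of the index range: $r_0=0$ and $F_0=V_0=A_0=K_0=0$; also $s_{m+1}=q_{m+1}=n$ and $F_{m+1}=V_{m+1}=A_{m+1}=F'_{m+1}=S_{m+1}=\mathbb C^n$. Finally put
$$\alpha_i=r_i-r_{i-1},\qquad \beta_i=s_{i+1}-s_i\qquad(1\le i\le m).$$

## Nash blow-ups, and the textbook facts we use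

**Definition (Nash blow-up).** Let $X\subseteq M$ be a $d$-dimensional variety in a smooth variety. Send each smooth point $x\in X$ to $T_xX\in\mathrm{Gr}_d(TM)$, where $\mathrm{Gr}_d(TM)$ is the bundle of $d$-planes in $TM$. The Nash blow-up of $X$ is the closure of the image, with its reduced structure and its projection to $X$. The map $x\mapsto T_xX$ is called the Gauss map.

**Example 4.** For the cusp $y^2=x^3$ in $\mathbb A^2$, parametrized by $(t^2,t^3)$, the tangent line at $t\ne0$ is spanned by $(2t,3t^2)$, so its slope is $3t/2$. The closure of $\{(t^2,t^3,3t/2)\}$ is a smooth curve with coordinate $t$. So the Nash blow-up of the cusp is its normalization.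

We use the following facts.

1. Choice rule. Let $W\subseteq U$ be subbundles of $\mathcal O_T^n$ of ranks $a\le c$, and let $a\le b\le c$. The subbundles $V$ of rank $b$ with $W\subseteq V\subseteq U$ are parametrized by a Grassmann bundle over $T$ of relative dimension $(b-a)(c-b)$. It is smooth over $T$ with irreducible fibers, so if $T$ is smooth and irreducible, the total space is too. A space obtained by several such choices is called an iterated Grassmann bundle.
2. Constant rank. On a reduced scheme, a map of vector bundles whose rank is the same at all points has a subbundle as kernel and a subbundle as image, compatibly with base change. The rank at a point is lower semicontinuous.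
3. Equations and dimension. If a closed subscheme of a smooth variety of dimension $D$ is locally cut out by $c$ equations, each of its components has dimension $\ge D-c$. If all components have dimension $D-c$, the scheme is a local complete intersection, hence Cohen–Macaulay, hence without embedded points. So if it is reduced on a dense open subset, it is reduced.
4. Orbits. In characteristic $0$, if an algebraic group $\Gamma$ acts on a variety and $y$ is a point, then the bijective map $\Gamma/\mathrm{Stab}(y)\to\Gamma y$ is an isomorphism of varieties.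
5. Summation by parts. If $a_0=0$ and $b_{m+1}=0$, then $\sum_{i=1}^m(a_i-a_{i-1})b_i=\sum_{i=1}^m a_i(b_i-b_{i+1})$.

Schemes of flags with inclusion conditions carry their functorial structure: a $T$-point consists of subbundles of $\mathcal O_T^n$ with the given ranks and inclusions.

## The quadric cone in $\mathrm{Gr}(2,4)$ by hand

Take $w=4231$. By Example 1, $m=1$, $(p_1,q_1)=(2,2)$, $r_1=1$, $s_1=3$, and $X=\{V\in\mathrm{Gr}(2,4):\dim(V\cap E_2)\ge1\}$. Near the point $E_2$, a plane $V$ is the graph of a linear map $a:E_2\to\langle e_3,e_4\rangle$, with $V\cap E_2=\ker a$ and $V+E_2=E_2\oplus\operatorname{im}a$. So near $E_2$ the variety $X$ is the cone $\det a=0$.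

At a rank-one $a$, choose bases with $a=\mathrm{diag}(1,0)$. Then $\det(a+\varepsilon b)=\varepsilon b_{22}$ modulo $\varepsilon^2$. So $X$ is smooth at $a$, with tangent space $\{b:b_{22}=0\}$, that is,
$$T_aX=\{b: b(\ker a)\subseteq\operatorname{im}a\}.$$
The hyperplane $\{b:b(\ell)\subseteq\ell'\}$ is the kernel of a functional given by a rank-one tensor with factors determined by $\ell$ and $\ell'$. So $(\ell,\ell')\mapsto\{b:b(\ell)\subseteq\ell'\}$ is the Segre embedding of $\mathbb P^1\times\mathbb P^1$ in the $\mathbb P^3$ of hyperplanes. Hence in this chart the Nash blow-up is the closure of $\{(a,\ker a,\operatorname{im}a):\operatorname{rank}a=1\}$. The set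
$$\{(a,\ell,\ell'): a(\ell)=0,\ \operatorname{im}a\subseteq\ell'\}$$
is a line bundle over $\mathbb P^1\times\mathbb P^1$ (the fiber is $\mathrm{Hom}(E_2/\ell,\ell')$). It is irreducible and closed, and its rank-one locus is the complement of the zero section. So this line bundle is the Nash blow-up. With $F_1=\ell$ and $F'_1=E_2\oplus\ell'$ it is exactly $N$: a point of $N$ is a triple with $F_1\subseteq E_2\cap V$ and $F_1'\supseteq E_2+V$.

Two features of this case persist in general: the tangent space at a good point is "maps sending the kernel into the image", and this subspace of maps remembers both the kernel and the image.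

## The tower over $(F_\bullet,F'_\bullet)$ and its failure for $w=52341$

For $m=1$ we see at once that $N$ is irreducible. Choose $F_1\subseteq A_1\subseteq F'_1$ first and then $V_1$ with $F_1\subseteq V_1\subseteq F_1'$; this is an iterated Grassmann bundle. The sensible first attempt is to do the same for all $m$: let
$$C=\{(F_\bullet,F'_\bullet):F_i\subseteq A_i\subseteq F'_i\ \forall i\},$$
and show that $N\to C$ is an iterated Grassmann bundle.

Here is where it stops. Having chosen $V_m$ with $F_m\subseteq V_m\subseteq F'_m$, we must choose $V_{m-1}$ with $F_{m-1}\subseteq V_{m-1}\subseteq V_m\cap F'_{m-1}$, and the dimension of $V_m\cap F'_{m-1}$ is not constant. Take $w=52341$, so $n=5$, $A_1=E_2$, $A_2=E_3$, and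
$$\dim F_1,\dim F_2=1,2;\qquad \dim V_1,\dim V_2=2,3;\qquad \dim F'_1,\dim F'_2=3,4.$$
Fix $(F_\bullet,F'_\bullet)\in C$.

If $F_2\not\subseteq F'_1$, then $V_2\neq F'_1$. So $V_2\cap F_1'$, an intersection of two distinct $3$-spaces in the $4$-space $F'_2$, is $2$-dimensional, and $V_1=V_2\cap F'_1$ is forced. (It contains $F_1$.) The fiber is the line $\mathbb P(F'_2/F_2)$ of choices of $V_2$.

If $F_2\subseteq F'_1$, then for $V_2\ne F'_1$ we get $V_1=V_2\cap F'_1=F_2$, while for $V_2=F'_1$ any $V_1$ with $F_1\subset V_1\subset F'_1$ is allowed. The fiber is set-theoretically two copies of $\mathbb P^1$ meeting in the point $(V_1,V_2)=(F_2,F'_1)$.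

Both cases occur, so $N\to C$ is not a Grassmann bundle. We shall see at the end (Example 5) that for this $w$ the scheme $N$ is in fact singular, so no tower of Grassmann bundles can produce it.

The danger is concrete: a fiber product of two maps with large fibers can acquire extra components over deep strata. For $w=52341$ the fiber of $N$ over the single point $(E_2,E_3)\in X$ consists of the choices $F_1\subset E_2$, then $F_1\subset F_2\subset E_3$, then $F'_2\supset E_3$, then $E_2\subset F'_1\subset F'_2$. This is four times a $\mathbb P^1$, hence of dimension $4$, while $\dim X=5$ (computed after Lemma 2).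

Two opposite estimates get past this point. Over each stratum of $X$ where all $\dim K_i$ are fixed, $N$ is a tower, because there $F_i$ is chosen in the bundle $K_i$ and $F'_i$ above the bundle $S_i$; this gives an upper bound for the bad part of $N$, namely dimension $<\dim X$. On the other hand $N$ is an intersection, in the space of pairs $F_i\subseteq F'_i$, of the smooth spaces of conditions "$V$ lies between" and "$A$ lies between"; this gives the lower bound $\dim X$ for every component. So nothing extra can exist, and the Cohen–Macaulay property takes care of nilpotents. The $d$-planes are then handled all at once on the larger smooth space of triples in which the coordinate flag $A_\bullet$ has been forgotten.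

## Strict growth of $r_i$ and $s_i$

**Step 1.** The purpose of this step is to know that the flags $F_\bullet$ and $F'_\bullet$ have distinct members. This will allow us to recover them from a space of matrices.

**Lemma 1.** $0<r_1<\dots<r_m$ and $s_1<\dots<s_m<n$. That is, all $\alpha_i$ and $\beta_i$ are positive.

**Proof.** Let $(p,q)\ne(p',q')$ be coessential with $p\le p'$ and $q\le q'$. Then $r_w(p,q)\le r_w(p',q')$, since every index counted on the left is counted on the right.

If $q<q'$, the index $q'$ has $w(q')\le p'$; it is counted in $r_w(p',q')$ but not in $r_w(p,q)$. If $q=q'$ and $p<p'$, the index $w^{-1}(p')\le q'$ is counted in $r_w(p',q')$ but not in $r_w(p,q)$, as its value is $p'>p$. So $r$ strictly increases.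

By inclusion–exclusion, $p+q-r_w(p,q)=\#\{i: i\le q\text{ or }w(i)\le p\}$, so
$$n-(p+q-r_w(p,q))=\#\{i>q:w(i)>p\}.$$
This number weakly decreases from $(p,q)$ to $(p',q')$. If $q<q'$, the index $q+1$ has $w(q+1)>p$; it is counted for $(p,q)$ but not for $(p',q')$, because $q+1\le q'$. If $q=q'$ and $p<p'$, the index $w^{-1}(p+1)>q$ is counted for $(p,q)$ but not for $(p',q')$, because $p+1\le p'$. So $s$ strictly increases.

Finally, $w(q)\le p$ gives $r_w(p,q)\ge1$, and $w(q+1)>p$ shows that $\#\{i>q:w(i)>p\}\ge1$, so $p+q-r_w(p,q)<n$. $\square$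

## $N$ as a scheme of triples

**Step 2.** The purpose of this step is to replace the fiber product over the singular $X$ by a fiber product over the smooth $M$, which has an explicit functor of points.

$Z_w$ is an iterated Grassmann bundle: choose $F_1,\dots,F_m$ in order with $F_{i-1}\subset F_i\subseteq A_i$ (possible since $F_{i-1}\subseteq A_{i-1}\subseteq A_i$ and $r_i\le p_i$), then $V_m,\dots,V_1$ with $F_i\subseteq V_i\subseteq V_{i+1}$ (possible since $F_i\subseteq F_{i+1}\subseteq V_{i+1}$). If $q_i=q_{i+1}$, the choice of $V_i$ is the unique choice $V_i=V_{i+1}$, as it should be.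

$Z'_w$ is one as well: choose $F'_m,\dots,F'_1$ with $A_i\subseteq F'_i\subset F'_{i+1}$, then $V_1,\dots,V_m$ with $V_{i-1}\subseteq V_i\subseteq F'_i$ (possible since $V_{i-1}\subseteq F'_{i-1}\subset F'_i$).

So both are smooth varieties. A point of $Z_w$ has $\dim K_i\ge r_i$. A point of $Z'_w$ has $\dim S_i\le s_i$, equivalently $\dim K_i\ge r_i$. Hence both map set-theoretically into the closed subvariety $X\subseteq M$, and since they are reduced, the maps to $M$ factor through $X$. As $X\to M$ is a monomorphism, $Z_w\times_XZ'_w=Z_w\times_MZ'_w$. Therefore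
$$N=\{(F_\bullet,V_\bullet,F'_\bullet): F_i\subseteq A_i\subseteq F'_i,\ F_i\subseteq V_i\subseteq F'_i\ \text{for all }i\}\tag{1}$$
as a scheme, with $F_\bullet\in\mathrm{Fl}(r_1,\dots,r_m)$, $V_\bullet\in M$, $F'_\bullet\in\mathrm{Fl}(s_1,\dots,s_m)$.

## Strata of $X$ and of $N$: the upper bound

For $x=(x_1,\dots,x_m)$ let $X^\circ(x)=\{V_\bullet\in M:\dim(A_i\cap V_i)=x_i\ \forall i\}$, which is locally closed; give it the reduced structure. Then $X$ is the disjoint union of the $X^\circ(x)$ with $x\ge r=(r_1,\dots,r_m)$ componentwise. By semicontinuity, $X^\circ(r)$ is open in $X$. It contains the point $wP$, because $E_{p_i}\cap\langle e_{w(1)},\dots,e_{w(q_i)}\rangle$ has dimension $\#\{j\le q_i:w(j)\le p_i\}=r_i$. So $X^\circ(r)$ is dense in the irreducible variety $X$.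

**Step 3.** The purpose of this step is to compute the dimension of each stratum of $X$, and in particular $d=\dim X$.

**Lemma 2.** If $X^\circ(x)\neq\emptyset$, it is smooth and irreducible of dimension
$$D(x)=\dim M-\sum_{i=1}^m(x_i-x_{i-1})(n-p_i-q_i+x_i),\qquad x_0=0.\tag{2}$$
In particular $d:=\dim X=\dim M-e$ with $e:=\sum_{i=1}^m\alpha_i(n-s_i)$.

**Proof.** Since $K_i\subseteq K_{i+1}$, nonemptiness forces $x_1\le\dots\le x_m$; also $x_i\le p_i,q_i$. Let $Z(x)$ be the scheme of $(F_\bullet,V_\bullet)$ with $V_\bullet\in M$, $\dim F_i=x_i$, $F_1\subseteq\dots\subseteq F_m$, $F_i\subseteq A_i$ and $F_i\subseteq V_i$. As in Step 2 we choose $F_i$ with $F_{i-1}\subseteq F_i\subseteq A_i$ for $i=1,\dots,m$, then $V_i$ with $F_i\subseteq V_i\subseteq V_{i+1}$ for $i=m,\dots,1$. By the choice rule, $Z(x)$ is smooth and irreducible of dimension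
$$\sum_i(x_i-x_{i-1})(p_i-x_i)+\sum_i(q_i-x_i)(q_{i+1}-q_i).$$
Choosing $V_m,\dots,V_1$ freely shows $\dim M=\sum_iq_i(q_{i+1}-q_i)$. Summation by parts with $a_i=x_i$, $b_i=n-q_i$ gives $\sum_ix_i(q_{i+1}-q_i)=\sum_i(x_i-x_{i-1})(n-q_i)$. So the dimension of $Z(x)$ is $\dim M-\sum_i(x_i-x_{i-1})(n-q_i-p_i+x_i)=D(x)$.

Let $U(x)\subseteq Z(x)$ be the locus where $F_i=A_i\cap V_i$ for all $i$, that is, where $\dim(A_i\cap V_i)\le x_i$. It is open by semicontinuity, and nonempty since any $V_\bullet\in X^\circ(x)$ gives the point $(K_\bullet,V_\bullet)$. Being reduced, $U(x)$ maps to $X^\circ(x)$ by projection. Conversely, on the reduced scheme $X^\circ(x)$ the maps $V_i\to\mathbb C^n/A_i$ have constant rank, so their kernels $K_i$ are subbundles, and $V_\bullet\mapsto(K_\bullet,V_\bullet)$ is a morphism to $U(x)$. The two maps are mutually inverse: on $U(x)$ the subbundle $F_i$ is contained in the pullback of $K_i$ and has the same rank. Hence $U(x)\cong X^\circ(x)$.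

For $x=r$ we have $n-p_i-q_i+r_i=n-s_i$, and $X^\circ(r)$ is dense in $X$, so $d=D(r)=\dim M-e$. $\square$

For $w=52341$: $s=(3,4)$, $\alpha=\beta=(1,1)$, $\dim M=2\cdot1+3\cdot2=8$, $e=1\cdot2+1\cdot1=3$, so $d=5$.

**Step 4.** The purpose of this step is to show that, over the strata other than $X^\circ(r)$, the scheme $N$ has dimension less than $d$.

**Lemma 3.** Let $x=r+\delta$ with $\delta\ge0$ and $X^\circ(x)\neq\emptyset$. The scheme $N(\delta):=N\times_XX^\circ(x)$ is smooth and irreducible of dimension
$$d-\mathbf q(\delta),\qquad \mathbf q(\delta)=\sum_{i=1}^m\delta_i^2-\sum_{i=1}^{m-1}\delta_i\delta_{i+1}.\tag{3}$$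
Moreover $N(0)\to X^\circ(r)$ is an isomorphism.

**Proof.** Over $X^\circ(x)$ the maps $V_i\to\mathbb C^n/A_i$ have constant rank. So $K_i$ and $S_i$ are subbundles, of ranks $x_i=r_i+\delta_i$ and $p_i+q_i-x_i=s_i-\delta_i$, compatible with base change. Over any scheme mapping to $X^\circ(x)$, a subbundle is contained in both $A_i$ and $V_i$ if and only if it is contained in $K_i$, and it contains both if and only if it contains $S_i$. So by (1), $N(\delta)$ is built over $X^\circ(x)$ by the following choices.

- For $i=1,\dots,m$ choose $F_i$ with $F_{i-1}\subset F_i\subseteq K_i$ (note $F_{i-1}\subseteq K_{i-1}\subseteq K_i$). The relative dimension is $(r_i-r_{i-1})(x_i-r_i)=\alpha_i\delta_i$.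
- For $i=m,\dots,1$ choose $F'_i$ with $S_i\subseteq F'_i\subset F'_{i+1}$ (note $S_i\subseteq S_{i+1}\subseteq F'_{i+1}$). The relative dimension is $\bigl(s_i-(s_i-\delta_i)\bigr)(s_{i+1}-s_i)=\delta_i\beta_i$.

So $N(\delta)$ is smooth and irreducible, of relative dimension $\sum_i\delta_i(\alpha_i+\beta_i)$ over $X^\circ(x)$. For $\delta=0$ every choice is unique ($F_i=K_i$, $F'_i=S_i$), so $N(0)\to X^\circ(r)$ is an isomorphism. With $\delta_0=0$, formula (2) gives
$$D(r)-D(x)=\sum_i(\alpha_i+\delta_i-\delta_{i-1})(n-s_i+\delta_i)-\sum_i\alpha_i(n-s_i)$$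
$$=\sum_i\alpha_i\delta_i+\sum_i(\delta_i-\delta_{i-1})(n-s_i)+\sum_i(\delta_i-\delta_{i-1})\delta_i .$$
Summation by parts with $b_i=n-s_i$, $b_{m+1}=0$ turns the middle sum into $\sum_i\delta_i\beta_i$, and the last sum is $\mathbf q(\delta)$. So $D(x)=d-\sum_i\delta_i(\alpha_i+\beta_i)-\mathbf q(\delta)$, and adding the relative dimension gives $\dim N(\delta)=d-\mathbf q(\delta)$. $\square$

Expanding squares gives
$$2\mathbf q(\delta)=\delta_1^2+\sum_{i=2}^m(\delta_i-\delta_{i-1})^2+\delta_m^2.\tag{4}$$
If this vanishes, then $\delta_1=0$ and all differences vanish, so $\delta=0$. Hence $\mathbf q(\delta)\ge1$ for $\delta\neq0$.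

For $w=52341$ the deepest stratum is $\delta=(1,1)$, with $\mathbf q(\delta)=1$: the $4$-dimensional fiber found earlier has dimension exactly $d-1$.

## $N$ as an intersection of expected dimension: the lower bound

**Step 5.** The purpose of this step is to show that every component of $N$ has dimension at least $d$. With $F_\bullet\in\mathrm{Fl}(r_1,\dots,r_m)$, $V_\bullet\in M$, $F'_\bullet\in\mathrm{Fl}(s_1,\dots,s_m)$, put
$$R=\{(F_\bullet,F'_\bullet):F_i\subseteq F'_i\},\qquad Y=\{(F_\bullet,V_\bullet,F'_\bullet):F_i\subseteq V_i\subseteq F'_i\},$$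
$$C=\{(F_\bullet,F'_\bullet):F_i\subseteq A_i\subseteq F'_i\}.$$
All three are iterated Grassmann bundles, hence smooth and irreducible.

- For $R$, choose $F_\bullet$, then for $i=m,\dots,1$ choose $F'_i$ with $F_i\subseteq F_i'\subset F'_{i+1}$ (note $F_i\subseteq F_{i+1}\subseteq F'_{i+1}$). So $\dim R=\sum_i\alpha_i(n-r_i)+\sum_i\beta_i(s_i-r_i)$.
- For $Y$, choose $V_\bullet$, then $F_i$ with $F_{i-1}\subset F_i\subseteq V_i$ for $i=1,\dots,m$, then $F'_i$ with $V_i\subseteq F'_i\subset F'_{i+1}$ for $i=m,\dots,1$. So $\dim Y=\dim M+\sum_i\alpha_i(q_i-r_i)+\sum_i\beta_i(s_i-q_i)$.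
- For $C$, do the same with the fixed flag $A_\bullet$ in place of $V_\bullet$. So $\dim C=\sum_i\alpha_i(p_i-r_i)+\sum_i\beta_i(s_i-p_i)$.

$C$ is a closed subscheme of $R$, and $Y$ maps to $R$ by forgetting $V_\bullet$. By (1),
$$N=Y\times_RC,\tag{5}$$
that is, $N$ is the preimage of the diagonal of $R$ under $Y\times C\to R\times R$. As $R$ is smooth, its diagonal is locally cut out by $\dim R$ equations. So $N$ is locally cut out by $\dim R$ equations in the smooth variety $Y\times C$, and every component of $N$ has dimension at least
$$\dim Y+\dim C-\dim R=\dim M+\sum_i\alpha_i(q_i+p_i-r_i-n)+\sum_i\beta_i(s_i-q_i-p_i+r_i).$$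
In the last sum every term is $0$, and $q_i+p_i-r_i-n=-(n-s_i)$. So the number is $\dim M-e=d$. (For $w=52341$: $12+4-11=5$.)

**Step 6.** The purpose of this step is to combine the two bounds.

**Proposition 1.** $N$ is an integral scheme of dimension $d$ and a local complete intersection, and $N(0)$ is a dense open subset of it.

**Proof.** $N(0)$ is open in $N$, because $X^\circ(r)$ is open in $X$. By Lemma 3 and (4), $N\setminus N(0)$ is a finite union of locally closed subsets of dimension $<d$. A component of $N$ has dimension $\ge d$ by Step 5, so it cannot lie in $N\setminus N(0)$; it meets $N(0)$. Now $N(0)\cong X^\circ(r)$ is irreducible of dimension $d$. So there is exactly one component, of dimension $d$, and $N(0)$ is dense in it.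

Therefore $N$ is cut out in $Y\times C$ locally by as many equations as its codimension. It is a local complete intersection, hence Cohen–Macaulay, hence has no embedded points. It is reduced on the dense open subset $N(0)$, so it is reduced. $\square$

## Tangent spaces at generic points: maps sending $K_i$ into $S_i$

For weakly increasing sequences of subspaces $C_\bullet,D_\bullet$ indexed by $1,\dots,m$ put
$$H(C,D)=\{\varphi\in\mathfrak{gl}_n:\varphi(C_i)\subseteq D_i,\ 1\le i\le m\}.$$
Since $GL_n$ acts transitively on flag varieties, every first-order deformation of a flag $V_\bullet$ is $(1+\varepsilon\varphi)V_\bullet$ with $\varphi\in\mathfrak{gl}_n$ unique modulo $H(V,V)$. So $T_VM=\mathfrak{gl}_n/H(V,V)$.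

**Step 7.** The purpose of this step is to produce $d$-planes in $T_VM$ from pairs of flags, and to check that at points of $X^\circ(r)$ the pair $(K_\bullet,S_\bullet)$ gives the tangent space.

For every $(F,F')\in\mathrm{Fl}(r_1,\dots,r_m)\times\mathrm{Fl}(s_1,\dots,s_m)$,
$$\operatorname{codim}H(F,F')=\sum_i\alpha_i(n-s_i)=e.$$
Indeed, take a basis adapted to $F_\bullet$. Each of the $\alpha_i$ basis vectors in $F_i\setminus F_{i-1}$ may be sent to an arbitrary vector of $F'_i$ (then the conditions for $j\ge i$ hold, as $F'_i\subseteq F'_j$), and the basis vectors outside $F_m$ are unrestricted.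

If $(F,V,F')\in Y$, then $H(V,V)\subseteq H(F,F')$, because $\varphi(F_i)\subseteq\varphi(V_i)\subseteq V_i\subseteq F'_i$. So $H(F,F')/H(V,V)\subseteq T_VM$ has dimension $\dim M-e=d$.

**Lemma 4.** If $V\in X^\circ(r)$, then $X$ is smooth at $V$ and $T_VX=H(K_\bullet,S_\bullet)/H(V,V)$.

**Proof.** $X^\circ(r)$ is open in $X$ and smooth by Lemma 2. It is isomorphic, via projection, to the open subset $U(r)$ of $Z(r)=Z_w$, so $T_VX$ is the image of $T_{(K,V)}Z_w$. A tangent vector there is a pair $\bigl((1+\varepsilon\psi)K_\bullet,(1+\varepsilon\varphi)V_\bullet\bigr)$ satisfying the inclusions. Inclusion in $A_i$ means $\psi(K_i)\subseteq A_i$. The inclusion $(1+\varepsilon\psi)K_i\subseteq(1+\varepsilon\varphi)V_i$ means, after multiplying by $1-\varepsilon\varphi$, that $(\psi-\varphi)(K_i)\subseteq V_i$. Hence $\varphi(K_i)\subseteq A_i+V_i=S_i$. So $T_VX\subseteq H(K,S)/H(V,V)$. The left side has dimension $d$. So has the right side, because $\dim K_i=r_i$, $\dim S_i=s_i$ and $(K,V,S)\in Y$. $\square$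

## Recovering both flags from $H(F,F')$

**Step 8.** The purpose of this step is to show that the space of matrices $H(F,F')$ carries exactly the information of $(F,F')$, in the scheme-theoretic sense.

**Lemma 5.** The map $\Psi:\mathrm{Fl}(r_1,\dots,r_m)\times\mathrm{Fl}(s_1,\dots,s_m)\to\mathrm{Gr}_{n^2-e}(\mathfrak{gl}_n)$, $(F,F')\mapsto H(F,F')$, is a closed immersion.

**Proof.** Let $G\times G$ act on $\mathfrak{gl}_n$ by $(g,h)\varphi=h\varphi g^{-1}$. Then $H(gF,hF')=(g,h)H(F,F')$. Fix a base point $(F,F')$ and put $T=H(F,F')$. The map $\Psi$ is the orbit map $(g,h)\mapsto(g,h)T$, factored through $(G\times G)/(\mathrm{Stab}F\times\mathrm{Stab}F')=\mathrm{Fl}(r_1,\dots,r_m)\times\mathrm{Fl}(s_1,\dots,s_m)$. In particular it is a morphism.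

We recover $(F,F')$ from $T$. Let $v\in F_i\setminus F_{i-1}$ with $1\le i\le m+1$. We claim $Tv=F'_i$. The inclusion $Tv\subseteq F'_i$ is clear. Conversely, for $u\in F'_i$, extend $v$ to a basis adapted to $F_\bullet$; the map sending $v$ to $u$ and the other basis vectors to $0$ lies in $T$. By Lemma 1 the dimensions $s_1<\dots<s_m<s_{m+1}=n$ are distinct, so
$$F_i=\{v\in\mathbb C^n:\dim Tv\le s_i\}\qquad(1\le i\le m).$$
Since $F_i\neq F_{i-1}$ by Lemma 1, there is a $v\in F_i\setminus F_{i-1}$, and $F'_i=Tv$.

Hence if $(g,h)T=T$, that is, $H(gF,hF')=H(F,F')$, then $gF=F$ and $hF'=F'$: the stabilizer of $T$ is exactly $\mathrm{Stab}F\times\mathrm{Stab}F'$. In characteristic $0$ the bijective map from the quotient by the stabilizer to the orbit is an isomorphism of varieties. The orbit is closed, because the quotient is complete. So $\Psi$ is an isomorphism onto a closed subvariety. $\square$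

**Step 9.** The purpose of this step is to embed all of $Y$, not only $N$, in the Grassmann bundle of $d$-planes.

$TM$ is the quotient of the trivial bundle with fiber $\mathfrak{gl}_n$ by the subbundle with fibers $H(V,V)$, which has rank $n^2-\dim M=n^2-e-d$. So $d$-planes in $T_VM$ correspond to $(n^2-e)$-dimensional subspaces $T\subseteq\mathfrak{gl}_n$ containing $H(V,V)$, and $\mathrm{Gr}_d(TM)$ is the closed subscheme of $M\times\mathrm{Gr}_{n^2-e}(\mathfrak{gl}_n)$ of pairs $(V,T)$ with $T\supseteq H(V,V)$.

Restrict the closed immersion $\mathrm{id}_M\times\Psi$ to the closed subscheme $Y\subseteq M\times\mathrm{Fl}(r_1,\dots,r_m)\times\mathrm{Fl}(s_1,\dots,s_m)$. At every point of $Y$ we have $H(V,V)\subseteq H(F,F')$. As $Y$ is reduced, the restriction factors through $\mathrm{Gr}_d(TM)$. We obtain a closed immersion over $M$: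
$$\Phi:Y\hookrightarrow\mathrm{Gr}_d(TM),\qquad(F,V,F')\mapsto\bigl(V,\ H(F,F')/H(V,V)\bigr).\tag{6}$$

## Proof of Theorem 1: $\Phi(N)$ is the closure of the Gauss image

**Step 10.** The purpose of this step is to identify $\Phi(N)$.

By (5) and since $C\subseteq R$ is closed, $N$ is a closed subscheme of $Y$. By Proposition 1 it is integral. So $\Phi(N)$ is a closed integral subscheme of $\mathrm{Gr}_d(TM)$, isomorphic to $N$ over $M$. At a point of the dense open set $N(0)$, the inclusions $F_i\subseteq K_i$ and $S_i\subseteq F'_i$ are equalities, for dimension reasons. By Lemma 4,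
$$\Phi(N(0))=\{(V,T_VX):V\in X^\circ(r)\}.$$
Hence $\Phi(N)$, with its reduced structure, is the closure of the image of the Gauss map restricted to $X^\circ(r)$.

By Lemma 4, $X^\circ(r)$ is contained in the smooth locus of $X$, and it is dense there. The Gauss map is continuous on the smooth locus, so the image of the whole smooth locus lies in the closure of the image of $X^\circ(r)$. The two closures agree, and the common closure is the Nash blow-up. The isomorphism from $N$ to $\Phi(N)$ is over $M$, and both sides map to the closed subvariety $X\subseteq M$, so it is over $X$. This proves Theorem 1. $\blacksquare$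

## Normality, the singular locus of $N$, and larger flag varieties

The following is not needed for Theorem 1. It describes $N$ further.

**Theorem 2.** Let $w$ be covexillary and $N$ the Nash blow-up of $X_w^P$.

1. $N$ is a normal local complete intersection. It is the disjoint union of the smooth irreducible locally closed subschemes $N(\delta)$ with $X^\circ(r+\delta)\neq\emptyset$, and $N(\delta)$ has codimension exactly $\mathbf q(\delta)$.
2. $N$ is singular at $(F,V,F')$ if and only if there is $\chi\in\mathfrak{gl}_n$ with
$$\chi(S_i)\subseteq F_{i-1},\qquad\chi(F'_i)\subseteq K_{i-1}\qquad(1\le i\le m+1),\tag{7}$$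
and $\chi(F'_i)\not\subseteq F_{i-1}$ for some $i$. In particular $N$ is smooth at all points of $N(\delta)$ if $\delta_i\delta_{i+1}=0$ for all $1\le i<m$, and $N$ is smooth if $m=1$. Smoothness fails in general for $m=2$, already for Grassmannians.
3. For every parabolic $B\subseteq Q\subseteq P$, the Nash blow-up of $X_w^Q\subseteq G/Q$ is $N\times_{G/P}G/Q$.

### The tangent space of an intersection and the trace form (part 2)

**Step 11.** The purpose of this step is to turn smoothness of $N$ into the vanishing of a cokernel of matrix spaces. By (5), $T_aN=\ker(TY\oplus TC\to TR)$ at a point $a$, so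
$$\dim T_aN=\dim Y+\dim C-\dim R+\dim\operatorname{coker}=d+\dim\operatorname{coker}(TY\oplus TC\to TR).$$
Since $N$ has pure dimension $d$, it is smooth at $a$ if and only if the cokernel vanishes. Deforming flags by $1+\varepsilon\psi$, $1+\varepsilon\varphi$, $1+\varepsilon\psi'$ for $F,V,F'$, and reading off the inclusions as in the proof of Lemma 4, we find the following.

- $TR=\{(\psi,\psi'):\psi'-\psi\in H(F,F')\}\big/\bigl(H(F,F)\times H(F',F')\bigr)$.
- $(\psi,\psi')$ lies in the image of $TY$ if and only if there is $\varphi$ with $\varphi-\psi\in H(F,V)$ and $\psi'-\varphi\in H(V,F')$. This holds if and only if $\psi'-\psi\in H(F,V)+H(V,F')$: given $\psi'-\psi=b+b'$ in that sum, take $\varphi=\psi+b$. The condition depends only on the class in $TR$, since $H(F,F)\subseteq H(F,V)$ and $H(F',F')\subseteq H(V,F')$.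
- The image of $TC$ consists of the classes of $(\psi,\psi')$ with $\psi\in H(F,A)$ and $\psi'\in H(A,F')$.

Let $L=H(F,V)+H(V,F')+H(F,A)+H(A,F')$. Each summand lies in $H(F,F')$ because $F_i\subseteq V_i,A_i\subseteq F'_i$. Since $L$ contains $H(F,F)$ and $H(F',F')$, the rule $(\psi,\psi')\mapsto\psi'-\psi$ gives a well-defined map $TR\to H(F,F')/L$. It is surjective (take $\psi=0$) and kills the images of $TY$ and $TC$. Conversely, suppose $\psi'-\psi=b+c'+c''$ with $b\in H(F,V)+H(V,F')$, $c'\in H(F,A)$, $c''\in H(A,F')$. Then $(\psi,\psi')-(-c',c'')$ has difference $b$, so it lies in the image of $TY$, while $(-c',c'')$ lies in the image of $TC$. Hence $\operatorname{coker}\cong H(F,F')/L$.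

**Step 12.** The purpose of this step is to test whether $L=H(F,F')$ by taking annihilators. Let $C_\bullet,D_\bullet$ be weakly increasing, with $C_0=0$ and $C_{m+1}=D_{m+1}=\mathbb C^n$. A rank-one map $\xi(\cdot)b$ with $\xi|_{C_{i-1}}=0$ and $b\in D_i$, $1\le i\le m+1$, lies in $H(C,D)$: it kills $C_j$ for $j<i$ and sends $C_j$ into $D_i\subseteq D_j$ for $j\ge i$. Such maps span $H(C,D)$, as one sees in a basis adapted to $C_\bullet$ with its dual basis: a basis vector in $C_i\setminus C_{i-1}$ may go anywhere in $D_i$. Since $\operatorname{tr}(\chi\circ\xi(\cdot)b)=\xi(\chi b)$, the annihilator under the trace form is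
$$H(C,D)^\perp=\{\chi:\chi(D_i)\subseteq C_{i-1},\ 1\le i\le m+1\}.$$
The annihilators of $H(F,V)$ and $H(F,A)$ together say $\chi(V_i+A_i)\subseteq F_{i-1}$, and those of $H(V,F')$ and $H(A,F')$ together say $\chi(F'_i)\subseteq V_{i-1}\cap A_{i-1}$. So $L^\perp$ is the set of $\chi$ satisfying (7), while $H(F,F')^\perp$ is the set of $\chi$ with $\chi(F'_i)\subseteq F_{i-1}$ for all $i$. The trace form is nondegenerate, so $L\ne H(F,F')$ if and only if some $\chi$ satisfies (7) without satisfying $\chi(F'_i)\subseteq F_{i-1}$ for all $i$. This is the criterion.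

**Step 13.** The purpose of this step is to read off the smooth cases. Let $\chi$ satisfy (7). For $i=1$, $\chi(F'_1)\subseteq K_0=0=F_0$. For $i=m+1$, $F'_{m+1}=S_{m+1}$, so $\chi(F'_{m+1})\subseteq F_m$. For $2\le i\le m$: if $\delta_i=0$ then $F'_i=S_i$, and if $\delta_{i-1}=0$ then $K_{i-1}=F_{i-1}$; in both cases $\chi(F'_i)\subseteq F_{i-1}$. So if $\delta_i\delta_{i+1}=0$ for all $1\le i<m$, then $N$ is smooth along $N(\delta)$; if $m=1$, the condition is empty and $N$ is smooth.

**Step 14.** The purpose of this step is to exhibit a singular point for a Grassmannian with $m=2$. Let $n=7$ and $w=7642531$. The only ascent is $2<5$ at $q=4$. The positions of the values $2,3,4,5$ are $4,6,3,5$, so $p=2$ and $p=4$ give coessential boxes and $p=3$ does not: $\mathrm{Coess}(w)=\{(2,4),(4,4)\}$, $r=(1,2)$, $s=(5,6)$, and $X_w^P\subset\mathrm{Gr}(4,7)$. Take $V=E_4$, $F_1=E_1$, $F_2=E_2$, $F'_1=E_5$, $F'_2=E_6$. Then $K_1=E_2$ and $K_2=S_1=S_2=E_4$. Let $\chi(e_6)=e_2$ and $\chi(e_j)=0$ for $j\ne6$. Then $\chi(S_1)=\chi(S_2)=\chi(F'_1)=0$, $\chi(F'_2)=\langle e_2\rangle\subseteq K_1$,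 and $\chi(\mathbb C^7)=\langle e_2\rangle\subseteq F_2\subseteq K_2$, so (7) holds. But $\langle e_2\rangle=\chi(F'_2)\not\subseteq F_1=E_1$. So $N$ is singular at this point. This proves part 2.

**Example 5.** We return to $w=52341$, at the point of $N$ with $V_1=F_2=E_2$, $V_2=F'_1=E_3$, $F_1=E_1$, $F'_2=E_4$. Here $K_1=S_1=E_2$ and $K_2=S_2=E_3$. Let $\chi(e_4)=e_2$ and $\chi(e_j)=0$ otherwise. Then $\chi(S_1)=\chi(S_2)=\chi(F'_1)=0$, $\chi(F'_2)=\langle e_2\rangle\subseteq K_1$, and $\chi(\mathbb C^5)=\langle e_2\rangle\subseteq F_2\subseteq K_2$, so (7) holds. But $\chi(F'_2)\not\subseteq F_1$. So $N$ is singular there. The pair $(V_1,V_2)=(F_2,F'_1)$ is the point where the two lines in the fiber of $N\to C$ met.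

### Regularity in codimension one (part 1)

**Step 15.** The purpose of this step is to prove normality. The local complete intersection property is Proposition 1, and the stratification and the codimensions are Lemma 3. By Serre's criterion, since $N$ is Cohen–Macaulay, it remains to show that $N$ is regular in codimension one. $N(0)$ is smooth, and the codimension-one components of $N\setminus N(0)$ are closures of strata $N(\delta)$ with $\mathbf q(\delta)=1$. The smooth locus is open, so it suffices to find one smooth point of $N$ on each such $N(\delta)$.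

By (4), $\mathbf q(\delta)=1$ means that the squares of the steps of the integer sequence $0,\delta_1,\dots,\delta_m,0$ add up to $2$. So there are exactly two nonzero steps, each $\pm1$. They add up to $0$, and since $\delta_i\ge0$ the first is $+1$ and the second $-1$. So $\delta_i=1$ for $a\le i\le b$ and $\delta_i=0$ otherwise.

Let $a<i\le b$. In the construction of Lemma 3, $F'_{i-1}$ is given by an arbitrary line $F'_{i-1}/S_{i-1}$ in $F'_i/S_{i-1}$, because $\delta_{i-1}=1$. And $S_i/S_{i-1}$ is a hyperplane in $F'_i/S_{i-1}$, because $\delta_i=1$. So $F'_{i-1}\not\subseteq S_i$ holds on a nonempty open subset of $N(\delta)$. As $N(\delta)$ is irreducible, at a general point this holds for all $a<i\le b$ simultaneously, and then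
$$F'_i=F'_{i-1}+S_i\qquad(a<i\le b).$$
Let $\chi$ satisfy (7) at such a point. For $i\notin[a,b]$ we have $F'_i=S_i$, so $\chi(F'_i)\subseteq F_{i-1}$. For $i=a$ we have $K_{a-1}=F_{a-1}$, so $\chi(F'_a)\subseteq F_{a-1}$. For $a<i\le b$, by induction,
$$\chi(F'_i)=\chi(F'_{i-1})+\chi(S_i)\subseteq F_{i-2}+F_{i-1}=F_{i-1}.$$
By part 2, $N$ is smooth at this point. Hence $N$ is normal, which proves part 1.

### Pulling back along $G/Q\to G/P$ (part 3)

**Step 16.** The purpose of this step is to transport the result to all smaller parabolics $B\subseteq Q\subseteq P$. Let $f:G/Q\to G/P$ be the projection, a smooth morphism of some relative dimension $c$ with irreducible fibers.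

First, $X_w^Q=f^{-1}(X_w^P)$. Indeed, $BwP$ is irreducible and is the union of the double cosets $BuB$ with $u\in wW_P$. Since $w$ is maximal in $wW_P$, $BwB$ is the one of largest dimension, so it is dense in $BwP$. As $f$ is open, $f^{-1}(\overline{BwP/P})$ is the closure of $f^{-1}(BwP/P)=BwP/Q$, hence of $BwQ/Q$. The scheme $f^{-1}(X_w^P)$ is reduced because $f$ is smooth.

Next, the smooth locus of $X_w^Q$ contains the dense open set $f^{-1}(X^\circ(r))$, and there $TX_w^Q=df^{-1}(TX_w^P)$. The map $T\mapsto df^{-1}(T)$ is a closed immersion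
$$\mathrm{Gr}_d(T(G/P))\times_{G/P}G/Q\hookrightarrow\mathrm{Gr}_{d+c}(T(G/Q)),$$
with image the $(d+c)$-planes containing $\ker df$. The closed subscheme $N\times_{G/P}G/Q$ of the left side is integral, since it is smooth with irreducible fibers over the integral scheme $N$. The preimage in it of $N(0)$ is a dense open subset, and under the closed immersion it goes to the image of the Gauss map over $f^{-1}(X^\circ(r))$. As in Step 10, the closure of this image is the Nash blow-up of $X_w^Q$, so the Nash blow-up is $N\times_{G/P}G/Q$. $\square$
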